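# One relation is enough: fixpoint formulas doubly exponentially shorter than modal ones

## 1. A first guess: with one relation, one exponential should do

Basic modal logic $\mathrm{ML}$ sees only a bounded neighborhood of a point. The modal $\mu$-calculus $\mu\mathrm{ML}$, which adds least and greatest fixpoints, can look arbitrarily far. Some $\mu\mathrm{ML}$-formulas nevertheless define properties that $\mathrm{ML}$ can express. The question of this lecture is how much longer the $\mathrm{ML}$-formula may have to be.

With two accessibility relations (two actions $a,b$) the following is known: there are $\mu\mathrm{ML}$-formulas $\phi_n$ of size polynomial in $n$, each equivalent to an $\mathrm{ML}$-formula, such that every equivalent $\mathrm{ML}$-formula has size at least $2^{2^n}$. The presence of two actions is essential for the known argument. Jean Christoph Jung and Jędrzej Kołodziejski, in "Modal Separability of Fixpoint Formulae" (arXiv:2406.01497, 2024), conjecture that the same holds with a single relation.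

A natural first guess goes the other way. A short fixpoint formula can run a binary counter up to $2^n$, so an equivalent modal formula needs depth about $2^n$. But with one relation there is only one chain of diamonds of each length, $\Diamond\Diamond\cdots\Diamond$. A modal formula with $2^n$ levels and little work per level should suffice, and the gap should be a single exponential. We fix the definitions and then test this guess.

**Structures and formulas.** A pointed Kripke structure is a directed graph whose points are labeled by atomic propositions, with a distinguished root. We write $s\to t$ for an edge, $\mathrm{succ}(s)$ for the set of successors of $s$, and $s\models\psi$ for truth at $s$. $\Diamond\psi$ means that some successor satisfies $\psi$, and $\Box\psi$ that all do; so $\Box\bot$ holds exactly at dead ends. $\mu\mathrm{ML}$ is built from $\top,\bot$, propositions, $\neg,\wedge,\vee,\to,\Diamond,\Box$ and $\mu X,\nu X$, where the bound variable occurs positively. The formula $\mu X.\Phi(X)$ denotes the least set $S$ of points with $S=\Phi(S)$, which exists because $\Phi$ is monotone; in particular $\mu X.\Phi\equiv\Phi(\mu X.\Phi)$. "Equivalent"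 means equivalent over all pointed Kripke structures with one relation.

**Length.** The length of a formula is its number of symbols; a proposition or a variable counts as one symbol. (Writing names over a fixed alphabet costs a logarithmic factor and changes nothing polynomial.) For lower bounds we allow $\mathrm{ML}$ to use arbitrary Boolean connectives, such as $\leftrightarrow$. This only strengthens the results.

**A binary counter.** Let $n\ge1$ and $N=2^n$, with propositions $c_0,\dots,c_{n-1}$. The *value* of a point is $\sum_{i:\,c_i\text{ true}}2^i$. Put
$$\mathrm{flip}_i=(c_i\wedge\Box\neg c_i)\vee(\neg c_i\wedge\Box c_i),\qquad \mathrm{stay}_i=(c_i\wedge\Box c_i)\vee(\neg c_i\wedge\Box\neg c_i),$$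
$$\mathrm{Next}=\mathrm{flip}_0\wedge\bigwedge_{i=1}^{n-1}\Bigl[(c_{i-1}\wedge\Box\neg c_{i-1}\wedge\mathrm{flip}_i)\vee((\neg c_{i-1}\vee\Box c_{i-1})\wedge\mathrm{stay}_i)\Bigr],$$
$$\mathrm{Max}=\bigwedge_i c_i,\qquad \mathrm{Zero}=\bigwedge_i\neg c_i .$$
These formulas have length $O(n)$, and
$$\text{if } s\models\neg\mathrm{Max}\wedge\mathrm{Next}\text{ and }s\to t,\text{ then } \mathrm{value}(t)=\mathrm{value}(s)+1. \tag{1}$$
To see this, compare $s$ and $t$ bit by bit. Bit $0$ differs, by $\mathrm{flip}_0$. Let $i\ge1$. If bit $i-1$ is $1$ at $s$ and $0$ at $t$, then $\neg c_{i-1}\vee\Box c_{i-1}$ fails at $s$, so the first disjunct holds, hence $\mathrm{flip}_i$ holds and bit $i$ differs. Otherwise bit $i-1$ is $0$ at $s$ or $1$ at $t$, so $c_{i-1}\wedge\Box\neg c_{i-1}$ fails at $s$, hence $\mathrm{stay}_i$ holds and bit $i$ agrees. So bit $0$ flips, and bit $i\ge 1$ flips exactly when bit $i-1$ goes from $1$ to $0$. This is binary incrementation modulo $2^n$, and $\neg\mathrm{Max}$ excludes overflow.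

**Test 1: only diamonds.** Let $\alpha=\mathrm{Max}\wedge p$ and $\beta=\neg\mathrm{Max}\wedge\mathrm{Next}$, and consider
$$\mathrm{Zero}\wedge\mu X.(\alpha\vee(\beta\wedge\Diamond X)).$$
At a point with $\mathrm{Max}$ the fixpoint is equivalent to $\alpha$; at a point without $\mathrm{Max}$ it is equivalent to $\beta\wedge\Diamond X$, where $X$ stands for the fixpoint itself. Start at value $0$ and unfold. By (1) the points reached after $i$ unfoldings have value $i$, so after $N-1$ unfoldings the variable can be replaced by $\alpha$. The result is $\mathrm{Zero}\wedge\beta\wedge\Diamond(\beta\wedge\Diamond(\cdots\Diamond\alpha))$ with $N-1$ displayed diamonds, of length $O(n2^n)$. For $n=1$, writing $c=c_0$, it simplifies to $\neg c\wedge\Box c\wedge\Diamond p$. A single exponential suffices.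

**Test 2: only boxes.** With $\Box X$ in place of $\Diamond X$, the same unfolding gives the same formula with boxes, again of length $O(n2^n)$. For $n=1$ it is $\neg c\wedge\Box c\wedge\Box p$.

**Test 3: a mixture.** Now let a proposition $e$ at the current point decide which operator is used:
$$\varphi_n=\mathrm{Zero}\wedge\mu X.\Bigl((\mathrm{Max}\wedge p)\vee\bigl(\neg\mathrm{Max}\wedge\mathrm{Next}\wedge((e\wedge\Diamond X)\vee(\neg e\wedge\Box X))\bigr)\Bigr).\tag{2}$$
For $n=1$ this is $\neg c\wedge\Box c\wedge((e\wedge\Diamond p)\vee(\neg e\wedge\Box p))$. Each unfolding now writes $X$ twice, so $N-1$ unfoldings produce at least $2^{N-1}$ copies of $\alpha$: a double exponential.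

That only shows that one particular rewriting is long. The doubling can sometimes be avoided. Suppose that every successor carried a copy $e'$ of its predecessor's label $e$. Then
$$(e\wedge\Diamond X)\vee(\neg e\wedge\Box X)\quad\text{would agree with}\quad e\leftrightarrow\Diamond(X\leftrightarrow e').$$
If $e$ holds, then $e'$ holds at all successors and the right side is $\Diamond X$. If $e$ fails, then $e'$ fails at all successors and the right side is $\neg\Diamond\neg X$, that is, $\Box X$. On such structures $X$ is written once per level and we are back to a single exponential. So everything depends on whether the subformula under the modal operator can know the label above it. In $\varphi_n$ nothing copies the label downward, and this will refute the guess.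

## 2. The exact statements

**Theorem A.** For $n\ge1$ there is a monomodal $\mu\mathrm{ML}$-formula $\varphi_n$ of length $O(n)$, with a single fixpoint operator, that is equivalent to an $\mathrm{ML}$-formula, and such that every $\mathrm{ML}$-formula equivalent to $\varphi_n$ has length at least $2^{2^n}$. (Put $\varphi_0:=\varphi_1$.) Hence the conjecture holds.

**Theorem B.** For $n\ge2$ there is such a formula of length $O(n)$ without any atomic propositions, for which every equivalent $\mathrm{ML}$-formula has length at least $2^{n2^n}$ and modal depth at least $n2^n-1$.

**Theorem C.** If a $\mu\mathrm{ML}$-formula of length $m$ is equivalent to an $\mathrm{ML}$-formula, then it is equivalent to one of modal depth at most $4^{2m}$, length $2^{2^{O(m)}}$, and $2^{O(m)}$ distinct subformulas.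

**Corollary.** Let $\sigma(m)$ be the maximum, over $\mu\mathrm{ML}$-formulas of length $\le m$ that are equivalent to an $\mathrm{ML}$-formula, of the least length of an equivalent $\mathrm{ML}$-formula. Then $\sigma(m)=2^{2^{\Theta(m)}}$, already monomodally and without propositions. Under the same maximum, the least modal depth and the least DAG-size (number of distinct subformulas) are both $2^{\Theta(m)}$. So the gap is exactly doubly exponential for length and exactly singly exponential for DAG-size.

The formula for Theorem A is (2).

## 3. Two actions spell words; labels on targets do not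

Before treating one relation, it helps to see how a lower bound can work with two. Write $\langle a\rangle,[a],\langle b\rangle,[b]$ for the modalities.

**Nesting depth.** The nesting depth of an occurrence of a modal subformula (one beginning with a modal operator) is the number of modal operators whose scope contains it, counting its own leading operator. In $\Diamond(p\vee\Box q)\wedge\Box r$, the occurrence $\Box q$ has nesting depth $2$; the other two modal occurrences have nesting depth $1$.

**A two-action warm-up.** For every word $v\in\{a,b\}^{\le L}$ take points $T_v,F_v$. If $v=xu$ with $x$ a letter, the only edges from $T_v,F_v$ are $T_v\xrightarrow{x}T_u$ and $F_v\xrightarrow{x}F_u$. The proposition $p$ holds only at $T_\varepsilon$. The property "some path of length $L$ ends in $p$", with any labels, is true at $T_w$ and false at $F_w$ for each $|w|=L$. Suppose a two-action $\mathrm{ML}$-formula $\psi$ has different truth values at $T_w$ and $F_w$ for each such $w$. Let $w=x_1\cdots x_L$. Some modal occurrence in $\psi$, outside the scope of all others, must distinguish $T_w$ from $F_w$. If its operator uses the action $y\ne x_1$, there are no $y$-successors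 at either point and it cannot distinguish them. So its action is $x_1$, and its argument distinguishes $T_{x_2\cdots x_L}$ from $F_{x_2\cdots x_L}$. Continuing, we reach an occurrence of nesting depth $L$, and the actions of the operators above it, together with its own, spell $w$. Different words give different occurrences, so there are at least $2^L$ of them.

The argument works because the operator itself names the letter.

**The obvious transfer to one relation.** Simulate an $x$-edge by a plain edge into a point labeled by the proposition $x$, so that $\langle a\rangle X\vee\langle b\rangle X$ becomes $\Diamond(a\wedge X)\vee\Diamond(b\wedge X)$. This fails at once, because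
$$\Diamond(a\wedge X)\vee\Diamond(b\wedge X)\equiv\Diamond((a\vee b)\wedge X).$$
The choice of the letter moves inside the diamond, where it costs one Boolean connective and no second copy of $X$. The property above then has length linear in $L$. The exact obstruction is that the operator $\Diamond$ no longer determines the letter: one occurrence of $\Diamond$ serves both.

With one relation there are still two operators, $\Diamond$ and $\Box$. They do not name letters by themselves either, since $\Box\eta$ and $\neg\Diamond\neg\eta$ say the same thing. What will name the letter is the operator together with the *direction* in which its argument distinguishes two points.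

## 4. Ladders: operator plus sign determines the letter

**The smallest case.** Take $T_\varepsilon$ with $p$, $F_\varepsilon$ without $p$, both dead ends, and four points with
$$\mathrm{succ}(T_E)=\{T_\varepsilon,F_\varepsilon\},\quad \mathrm{succ}(F_E)=\{F_\varepsilon\},\quad \mathrm{succ}(T_A)=\{T_\varepsilon\},\quad \mathrm{succ}(F_A)=\{T_\varepsilon,F_\varepsilon\},$$
where $e$ holds exactly at $T_E,F_E$. Then $(e\wedge\Diamond p)\vee(\neg e\wedge\Box p)$ holds at $T_E,T_A$ and fails at $F_E,F_A$. Could one modal occurrence $\Diamond\eta$ tell $T_E$ from $F_E$ and also $T_A$ from $F_A$? For the first, $\eta$ must hold at $T_\varepsilon$ and fail at $F_\varepsilon$. For the second, $\eta$ must fail at $T_\varepsilon$ and hold at $F_\varepsilon$. Both are impossible for one formula $\eta$. The same happens for $\Box\eta$, with the roles exchanged. So two modal occurrences are needed, whatever Boolean connectives are used. Now iterate.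

**Definition (ladder).** Fix $L\ge1$. A Kripke structure is an *$L$-ladder* if it has points $T_v,F_v$ for all words $v\in\{E,A\}^{\le L}$ and, for each nonempty $v=xu$ with $x\in\{E,A\}$, a set $G_v$ of other points, such that $T_v,F_v$ satisfy the same propositions when $v\ne\varepsilon$ and, with $G=G_v$,
$$\mathrm{succ}(T_{Eu})=G\cup\{T_u,F_u\},\qquad \mathrm{succ}(F_{Eu})=G\cup\{F_u\},$$
$$\mathrm{succ}(T_{Au})=G\cup\{T_u\},\qquad \mathrm{succ}(F_{Au})=G\cup\{T_u,F_u\}.$$

The smallest case above is a $1$-ladder with $G_E=G_A=\emptyset$. The sets $G_v$, common to $T_v$ and $F_v$, will be used in Theorem B. The successors of $T_\varepsilon,F_\varepsilon$ are unrestricted.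

**Definition (splitting).** A formula $\xi$ *splits* $v$ if its truth values at $T_v$ and $F_v$ differ; the sign is $+$ if it is true at $T_v$, and $-$ if it is true at $F_v$. The sign depends only on $\xi$ and $v$. In the smallest case $p$ splits $\varepsilon$ with sign $+$, $\neg p$ splits $\varepsilon$ with sign $-$, and $\Diamond p$ splits $E$ with sign $+$ but does not split $A$.

**Lemma 1 (separation).** Let $\psi\in\mathrm{ML}$ have, for every $w\in\{E,A\}^L$, different truth values at $T_w$ and $F_w$. Then $\psi$ has at least $2^L$ occurrences of modal subformulas at nesting depth exactly $L$. Hence its length is at least $2^{L+1}$ and its modal depth at least $L$.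

**Step 1: a split passes to an outermost modal occurrence.** Let $v\ne\varepsilon$ and let $\xi$ split $v$. Then some occurrence of a modal subformula in $\xi$, not in the scope of another modal operator of $\xi$, splits $v$. Indeed, $\xi$ is a Boolean combination of such occurrences and of propositions and constants. The latter agree on $T_v,F_v$. If the former all agreed too, so would $\xi$. No assumption on the connectives is needed.

**Step 2: a split passes under the operator, and operator plus sign give the letter.** Let $\bigcirc\in\{\Diamond,\Box\}$ and let $\bigcirc\eta$ split $xu$. Write $G=G_{xu}$. We show that $\eta$ splits $u$ and find the sign.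

- $\Diamond\eta$ splits $Eu$. Since $\mathrm{succ}(F_{Eu})\subseteq\mathrm{succ}(T_{Eu})$, $\Diamond\eta$ is true at $T_{Eu}$ and false at $F_{Eu}$. So $\eta$ fails on $G\cup\{F_u\}$ and, as it holds somewhere in $G\cup\{T_u,F_u\}$, it holds at $T_u$. Sign $+$.
- $\Box\eta$ splits $Eu$. By the same inclusion it is true at $F_{Eu}$ and false at $T_{Eu}$. So $\eta$ holds on $G\cup\{F_u\}$ and fails at $T_u$. Sign $-$.
- $\Diamond\eta$ splits $Au$. Since $\mathrm{succ}(T_{Au})\subseteq\mathrm{succ}(F_{Au})$, it is true at $F_{Au}$ and false at $T_{Au}$. So $\eta$ fails on $G\cup\{T_u\}$ and holds at $F_u$. Sign $-$.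
- $\Box\eta$ splits $Au$. It is true at $T_{Au}$ and false at $F_{Au}$. So $\eta$ holds on $G\cup\{T_u\}$ and fails at $F_u$. Sign $+$.

Consequently
$$(\Diamond,+),\,(\Box,-)\ \text{force}\ x=E;\qquad (\Diamond,-),\,(\Box,+)\ \text{force}\ x=A, \tag{3}$$
where the sign is that of $\eta$ on $u$.

**Step 3: each word selects a chain of occurrences.** Let $w=x_1\cdots x_L$. Since $\psi$ splits $w$, we apply Steps 1 and 2 alternately. We get occurrences $M_i=\bigcirc_i\eta_i$ for $1\le i\le L$ such that $M_1$ lies in $\psi$ outside the scope of any modal operator, $M_{i+1}$ lies in $\eta_i$ outside the scope of any modal operator of $\eta_i$, $M_i$ splits $x_i\cdots x_L$, and $\eta_i$ splits $x_{i+1}\cdots x_L$. (If several occurrences are possible, take the leftmost.) Step 1 is applied to $\eta_i$ only for $i<L$, when $x_{i+1}\cdots x_L$ is nonempty. Put $M_L(w):=M_L$. It has nesting depth $L$, and $M_1,\dots,M_L$ are exactly the modal occurrences of $\psi$ that contain $M_L$ (itself included). So $M_L(w)$ determines the whole chain.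

**Step 4: the map $w\mapsto M_L(w)$ is injective.** Suppose $M_L(w)=M_L(w')$ with $w'=x_1'\cdots x_L'$. Then the two chains coincide. We show $x_i\cdots x_L=x_i'\cdots x_L'$ by downward induction on $i$. Let $u:=x_{i+1}\cdots x_L=x'_{i+1}\cdots x'_L$, with $u=\varepsilon$ if $i=L$. The same formula $\eta_i$ splits the same word $u$, so it has one sign there. By (3), that sign and the operator $\bigcirc_i$ determine the letter, so $x_i=x_i'$. Hence $w=w'$. We read the word from the inside out, because the sign of $\eta_i$ makes sense only once $u$ is known.

**Step 5: counting.** So there are at least $2^L$ modal occurrences of nesting depth $L$. Having equal nesting depth, none contains another, so they are disjoint; each has at least two symbols. Thus the length is at least $2^{L+1}$, and the modal depth is at least $L$. $\square$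

## 5. Bounded unrolling, and the fixpoint on a ladder

Both theorems use the same shape of fixpoint. From now on let
$$\Phi(X)=\alpha\vee\bigl(\beta\wedge((e\wedge\Diamond(\rho\wedge X))\vee(\neg e\wedge\Box(\neg\rho\vee X)))\bigr)$$
with $\alpha,\beta,e,\rho\in\mathrm{ML}$, and let $\zeta\in\mathrm{ML}$. The formula $\rho$ marks the points that the fixpoint is allowed to visit; we call a successor satisfying $\rho$ a *$\rho$-successor*. Put $X_0=\bot$ and $X_{i+1}=\Phi(X_i)$; these are $\mathrm{ML}$-formulas. For example, $X_1$ is equivalent to $\alpha\vee(\beta\wedge\neg e\wedge\Box\neg\rho)$.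

The next lemma shows that our fixpoint formulas are expressible in $\mathrm{ML}$.

**Lemma 2 (unrolling).** Let $D\ge1$. Suppose that no structure has a path $u_0\to u_1\to\dots\to u_{D-1}$ with $u_0\models\zeta$, all $u_i\models\beta$, and $u_i\models\rho$ for $i\ge1$. Then $\zeta\wedge\mu X.\Phi\equiv\zeta\wedge X_D$.

**Step 1: $X_D$ implies $\mu X.\Phi$.** By induction, $X_i$ implies $\mu X.\Phi$: this is clear for $X_0=\bot$, and $X_{i+1}=\Phi(X_i)$ implies $\Phi(\mu X.\Phi)\equiv\mu X.\Phi$ by monotonicity.

**Step 2: a disagreement would create a forbidden path.** Suppose $u_0\models\zeta\wedge\mu X.\Phi\wedge\neg X_D$. We construct a path with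
$$u_i\models\mu X.\Phi\wedge\neg X_{D-i}\quad(0\le i\le D-1),\qquad u_i\models\rho\quad(i\ge1),$$
and show that every $u_i$ satisfies $\beta$. Given such a $u_i$ with $i\le D-1$, we have $u_i\models\Phi(\mu X.\Phi)$ and $u_i\not\models\Phi(X_{D-i-1})$. Hence $u_i\not\models\alpha$, and therefore $u_i\models\beta$.

If $u_i\models e$, then some $\rho$-successor satisfies $\mu X.\Phi$, and no $\rho$-successor satisfies $X_{D-i-1}$. If $u_i\not\models e$, then all $\rho$-successors satisfy $\mu X.\Phi$, and some $\rho$-successor falsifies $X_{D-i-1}$. In either case there is a $\rho$-successor $u_{i+1}\models\mu X.\Phi\wedge\neg X_{D-(i+1)}$, and we continue while $i+1\le D-1$. So $u_0,\dots,u_{D-1}$ all satisfy $\beta$, against the assumption. $\square$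

The second lemma says that on a suitably labeled ladder the fixpoint holds at every $T_v$ and fails at every $F_v$.

**Lemma 3.** In an $L$-ladder suppose the following.

- All $T_v,F_v$ satisfy $\rho$, and no point of any $G_v$ does.
- For $v\ne\varepsilon$, $T_v$ and $F_v$ satisfy $\beta\wedge\neg\alpha$, and they satisfy $e$ iff $v$ begins with $E$.
- $T_\varepsilon\models\alpha$ and $F_\varepsilon\not\models\alpha$; moreover $F_\varepsilon\not\models\beta$, or $F_\varepsilon\models e$ and $F_\varepsilon$ has no $\rho$-successor.

Then for all $v$: $T_v\models\mu X.\Phi$ and $F_v\not\models\mu X.\Phi$.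

**Proof.** Write $\mu$ for $\mu X.\Phi$. We use $\mu\equiv\Phi(\mu)$ and induction on $|v|$.

For $v=\varepsilon$: $T_\varepsilon\models\alpha$, so $T_\varepsilon\models\Phi(\mu)$. At $F_\varepsilon$, $\alpha$ fails. If $\beta$ fails too, $\Phi(\mu)$ fails. If $e$ holds and there is no $\rho$-successor, then both $e\wedge\Diamond(\rho\wedge\mu)$ and $\neg e\wedge\Box(\neg\rho\vee\mu)$ fail, so $\Phi(\mu)$ fails.

For $v=xu$, $\alpha$ fails and $\beta$ holds at both points, so only the last part of $\Phi$ matters. $T_{Eu}$ satisfies $e$ and has the $\rho$-successor $T_u\models\mu$, so it satisfies $\mu$. $F_{Eu}$ satisfies $e$, and its only $\rho$-successor is $F_u\not\models\mu$, so it does not. $T_{Au}$ falsifies $e$, and its only $\rho$-successor is $T_u\models\mu$, so it satisfies $\mu$. $F_{Au}$ falsifies $e$ and has the $\rho$-successor $F_u\not\models\mu$, so it does not. $\square$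

## 6. Proof of Theorem A

The formula is $\varphi_n$ from (2), of length $O(n)$, with one fixpoint operator. Up to deleting trivial occurrences of $\top$ it is $\zeta\wedge\mu X.\Phi$ with
$$\zeta=\mathrm{Zero},\quad\alpha=\mathrm{Max}\wedge p,\quad\beta=\neg\mathrm{Max}\wedge\mathrm{Next},\quad\rho=\top,$$
and $e$ the proposition $e$. Recall $N=2^n$.

**Step 1: $\varphi_n$ is equivalent to an $\mathrm{ML}$-formula.** We apply Lemma 2 with $D=N$. On a path $u_0\to\dots\to u_{N-1}$ with $u_0\models\mathrm{Zero}$ and all $u_i\models\beta$, the value of $u_i$ is $i$, by (1). So $u_{N-1}$ has value $N-1$ and satisfies $\mathrm{Max}$, contradicting $u_{N-1}\models\beta$. Hence no such path exists and $\varphi_n\equiv\mathrm{Zero}\wedge X_N$.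

**Step 2: a labeled ladder.** Let $L=N-1\ge1$. Take the $L$-ladder with points $T_v,F_v$ for $|v|\le L$ only, all $G_v=\emptyset$, and $T_\varepsilon,F_\varepsilon$ without successors. Let $T_v,F_v$ have value $L-|v|$; let $e$ be true iff $v$ begins with $E$; let $p$ be true only at $T_\varepsilon$; all other propositions are false. For $v\ne\varepsilon$ the points $T_v,F_v$ satisfy the same propositions, so this is an $L$-ladder. Its points do not copy the predecessor's label: $T_u$ and $F_u$ sit below both $E$-points and $A$-points with the same $u$.

**Step 3: the hypotheses of Lemma 3 hold.** Let $v\ne\varepsilon$. The value of $T_v,F_v$ is less than $N-1$, so $\neg\mathrm{Max}$ holds and $\alpha$ fails. All successors have value one larger, so each bit is uniform over the successors; bit $0$ flips; and bit $i\ge1$ flips exactly when bit $i-1$ goes from $1$ to $0$. In the latter case $c_{i-1}\wedge\Box\neg c_{i-1}\wedge\mathrm{flip}_i$ holds. Otherwise $\neg c_{i-1}\vee\Box c_{i-1}$ and $\mathrm{stay}_i$ hold. So $\mathrm{Next}$, and hence $\beta$, holds. At $T_\varepsilon,F_\varepsilon$ the value is $N-1$, so $\mathrm{Max}$ holds. Thus $T_\varepsilon\models\alpha$,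 $F_\varepsilon\not\models\alpha$ because $p$ fails, and $F_\varepsilon\not\models\beta$. The conditions on $\rho=\top$ hold because all $G_v$ are empty.

**Step 4: conclusion.** For $|w|=L$ the points $T_w,F_w$ have value $0$ and satisfy $\mathrm{Zero}$. By Lemma 3, $T_w\models\varphi_n$ and $F_w\not\models\varphi_n$. An $\mathrm{ML}$-formula equivalent to $\varphi_n$ therefore has different truth values at $T_w$ and $F_w$ for every $w\in\{E,A\}^L$, and by Lemma 1 its length is at least $2^{L+1}=2^N=2^{2^n}$. For $n=0$ the choice $\varphi_0=\varphi_1$ gives length at least $4\ge2^{2^0}$. $\blacksquare$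

The lower bound uses only finite acyclic structures or, after unraveling, finite trees.

## 7. Proof of Theorem B: labels by dead-end chains, counters along the path

To remove propositions, we let small dead-end chains hanging off a point play the role of its labels. If one does this for all $n$ counter bits separately, with chains of lengths $0,\dots,n-1$, the formulas naming these chains have total length of order $n^2$. To stay linear we use only four labels and write the counter along the path, one bit per point, in blocks of $n$ points.

**Step 1: naming the labels.** Let $n\ge2$. Let $\gamma_i=\Diamond^i\top\wedge\Box^{i+1}\bot$, which says that the longest path from the point has exactly $i$ edges. For instance, $\gamma_0$ holds exactly at dead ends. Use the abbreviations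
$$b:=\Diamond\gamma_0,\quad \#:=\Diamond\gamma_1,\quad e:=\Diamond\gamma_2,\quad p:=\Diamond\gamma_3,\quad \rho:=\Diamond^5\top,$$
$$\Diamond_r\xi:=\Diamond(\rho\wedge\xi),\qquad \Box_r\xi:=\Box(\neg\rho\vee\xi).$$
Here $b$ is the current bit, $\#$ marks the first point of a block, and $\rho$ distinguishes the main points from the chains. $\Box_r^n\xi$ says that $\xi$ holds after every path of $n$ steps through $\rho$-points, that is, at the same bit position one block later.

**Step 2: the formula.** Put
$$\mathrm{Flip}=(b\wedge\Box_r^n\neg b)\vee(\neg b\wedge\Box_r^n b),\qquad \mathrm{Stay}=(b\wedge\Box_r^n b)\vee(\neg b\wedge\Box_r^n\neg b),$$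
$$\mathrm{Mark}=\underbrace{\Box_r(\neg\#\wedge\Box_r(\neg\#\wedge\cdots\Box_r(\neg\#}_{n-1}\wedge\,\Box_r\#)\cdots)),$$
$$\mathrm{Check}=\bigl[\neg\#\vee(\mathrm{Mark}\wedge\mathrm{Flip})\bigr]\wedge\Bigl(\bigl[b\wedge\Box_r^n\neg b\wedge\Box_r(\neg\#\wedge\mathrm{Flip})\bigr]\vee\bigl[(\neg b\vee\Box_r^n b)\wedge\Box_r(\#\vee\mathrm{Stay})\bigr]\Bigr),$$
$$\varphi_n=\#\wedge\mu X.\Bigl(p\vee\bigl(\mathrm{Check}\wedge((e\wedge\Diamond_rX)\vee(\neg e\wedge\Box_rX))\bigr)\Bigr).$$
$\mathrm{Mark}$ says that the next $n-1$ points are unmarked and the $n$-th is marked. The first conjunct of $\mathrm{Check}$ says that at the start of a block the marking is right and bit $0$ flips. The second conjunct passes the carry from the current position to the next one: if the current bit goes from $1$ to $0$ then the next bit flips and we are not at the end of a block; otherwise the next bit stays, unless a new block starts. Since $\rho$ has constant length, $\Box_r^n\xi$ has length $O(n)$ plus the length of $\xi$. As $\Box_r^n$ and $\mathrm{Mark}$ occur boundedly often, $|\varphi_n|=O(n)$. There is one fixpoint operator, and $\varphi_n$ is $\zeta\wedge\mu X.\Phi$ with $\zeta=\#$, $\alpha=p$, $\beta=\mathrm{Check}$.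

**Step 3: on a path, the blocks count.** The purpose is to bound the paths in the hypothesis of Lemma 2. Let $u_0\to\dots\to u_t$ be a path with $u_0\models\#$, all $u_i\models\mathrm{Check}$, and $u_i\models\rho$ for $i\ge1$. At points satisfying $\#$, $\mathrm{Check}$ yields $\mathrm{Mark}$; applying this at $u_0,u_n,u_{2n},\dots$ in turn gives $u_s\models\#$ iff $n\mid s$, for all $s\le t$. Let $\beta_s\in\{0,1\}$ be the truth value of $b$ at $u_s$.

1. *If $n\mid s$ and $s+n\le t$, then $\beta_{s+n}\ne\beta_s$.* Indeed $u_s\models\#$, so $\mathrm{Flip}$ holds at $u_s$, and $u_{s+n}$ is reached by $n$ steps through $\rho$-points.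
2. *If $n\nmid s+1$ and $s+1+n\le t$, then $\beta_{s+1+n}\ne\beta_{s+1}$ if and only if $\beta_s=1$ and $\beta_{s+n}=0$.* If $\beta_s=1$ and $\beta_{s+n}=0$, then $\neg b\vee\Box_r^nb$ fails at $u_s$, so the first disjunct of the second conjunct holds. Hence $u_{s+1}\models\mathrm{Flip}$ and $\beta_{s+1+n}\ne\beta_{s+1}$. Otherwise $b\wedge\Box_r^n\neg b$ fails at $u_s$, so the second disjunct holds and $u_{s+1}\models\#\vee\mathrm{Stay}$. As $n\nmid s+1$, $u_{s+1}\not\models\#$. So $\mathrm{Stay}$ holds there and $\beta_{s+1+n}=\beta_{s+1}$.
3. *If $n\mid s+1$ and $s+n\le t$, then not ($\beta_s=1$ and $\beta_{s+n}=0$).* Otherwise the second disjunct fails at $u_s$, as in item 2, and the first requires $u_{s+1}\models\neg\#$. But $u_{s+1}\models\#$.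

Let $\kappa_k=\sum_{j<n}\beta_{kn+j}2^j$ whenever block $k$ is complete, that is, $(k+1)n-1\le t$. Suppose blocks $k$ and $k+1$ are complete, so $(k+2)n-1\le t$. Item 1 with $s=kn$ says that bit $0$ flips. Item 2 with $s=kn+j$, $0\le j\le n-2$, says that bit $j+1$ flips exactly when bit $j$ goes from $1$ to $0$. Item 3 with $s=kn+n-1$ says that the top bit does not go from $1$ to $0$. So $\kappa_{k+1}$ arises from $\kappa_k$ by binary incrementation without overflow: $\kappa_{k+1}=\kappa_k+1$.

**Step 4: equivalence to $\mathrm{ML}$.** The values $\kappa_k$ lie in $\{0,\dots,2^n-1\}$ and increase by one from block to block. Hence there are at most $2^n$ complete blocks, and $t+1<(2^n+1)n=:D$. So no such path has $D$ points, and Lemma 2 gives $\varphi_n\equiv\#\wedge X_D$.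

**Step 5: the ladder.** Let $L=n2^n-1$. Take points $g_0,\dots,g_4$ with edges $g_i\to g_{i-1}$ for $1\le i\le4$, with $g_0$ a dead end, and points $T_v,F_v$ for $|v|\le L$. The *level* of $T_v,F_v$ is $s=L-|v|\in\{0,\dots,L\}$. For $v\ne\varepsilon$, $T_v,F_v$ have the ladder successors with the following common set $G_v$:

- $g_4\in G_v$ always;
- $g_0\in G_v$ iff bit $(s\bmod n)$ of $\lfloor s/n\rfloor$ is $1$;
- $g_1\in G_v$ iff $n\mid s$;
- $g_2\in G_v$ iff $v$ begins with $E$.

At level $L$ we have $L\bmod n=n-1\ne0$ and $\lfloor L/n\rfloor=2^n-1$, so the bit is $1$ and there is no mark. Let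
$$\mathrm{succ}(T_\varepsilon)=\{g_4,g_0,g_3\},\qquad\mathrm{succ}(F_\varepsilon)=\{g_4,g_0,g_2\}.$$
There are no propositions in play (any that an $\mathrm{ML}$-formula mentions are false everywhere), so this is an $L$-ladder. For $n=2$ we have $L=7$; the bits at levels $0,\dots,7$ are $0,0\,|\,1,0\,|\,0,1\,|\,1,1$, low bit first, and levels $0,2,4,6$ are marked.

**Step 6: the labels are read correctly.** Each $T_v,F_v$ starts the path $\to g_4\to g_3\to g_2\to g_1\to g_0$ with five edges, so it satisfies $\rho$. The longest path from $g_i$ has $i\le4$ edges, so no $g_i$ satisfies $\rho$. For $i\le3$, the formula $\gamma_i$ fails at all $T_v,F_v$, because they have paths with $i+1\le 4$ edges; among the $g_j$ it holds only at $g_i$. So $\gamma_i$ holds only at $g_i$, and $\Diamond\gamma_i$ holds at $T_v$ or $F_v$ exactly when $g_i$ is a successor. Thus $b$ holds at level $s$ iff bit $(s\bmod n)$ of $\lfloor s/n\rfloor$ is $1$, and $\#$ holds iff $n\mid s$. For $v\ne\varepsilon$, $e$ holds iff $v$ begins with $E$; and among these points $p$ holds only at $T_\varepsilon$. The $\rho$-successors of a point of level $s<L$ are of level $s+1$ (and exist); points of level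 $L$ have none.

**Step 7: $\mathrm{Check}$ holds at every $T_v,F_v$.** Points of the same level agree on $b$ and $\#$. So at level $s$ the formulas $\Box_r^nb$ and $\Box_r^n\neg b$ refer to the bit at level $s+n$ if $s+n\le L$, and are both vacuously true otherwise. Let $k=\lfloor s/n\rfloor$ and $j=s\bmod n$.

*First conjunct.* If $n\nmid s$, then $\neg\#$ holds. If $n\mid s$, then $\mathrm{Mark}$ holds because $\#$ marks exactly the multiples of $n$ (requirements beyond level $L$ are vacuous). $\mathrm{Flip}$ holds because bit $0$ of $k$ and of $k+1$ differ if $s+n\le L$, and vacuously otherwise.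

*Second conjunct, $s+n\le L$.* Then $k+1\le\lfloor L/n\rfloor=2^n-1$, and all levels of block $k+1$ are at most $L$. Suppose the bit at level $s$ is $1$ and at level $s+n$ is $0$. Then there is a carry out of position $j$ when $k$ is incremented. As $k+1<2^n$ there is no overflow, so $j\ne n-1$, that is, $n\nmid s+1$. So level $s+1$ falsifies $\#$, and its bit, at position $j+1$, flips: $\mathrm{Flip}$ holds there. Also $b\wedge\Box_r^n\neg b$ holds at level $s$, so the first disjunct holds. Otherwise, $\neg b\vee\Box_r^nb$ holds at level $s$. Moreover level $s+1$ satisfies $\#$, or it lies in block $k$ at position $j+1$, which receives no carry, so $\mathrm{Stay}$ holds there. So the second disjunct holds.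

*Second conjunct, $s+n>L$.* Then $\Box_r^nb$ is vacuously true at level $s$. At level $s+1$, if it is at most $L$, $\mathrm{Stay}$ holds because $\Box_r^nb$ and $\Box_r^n\neg b$ are both vacuously true there. So the second disjunct holds.

In the example $n=2$, at level $2$ the bit $1$ becomes $0$ at level $4$, and at level $3$ the bit $0$ flips to $1$ at level $5$. At level $3$ the bit is $0$, and level $4$ is marked.

**Step 8: conclusion.** For $v\ne\varepsilon$ we have $T_v,F_v\models\mathrm{Check}\wedge\neg p$. Further, $T_\varepsilon\models p$, and $F_\varepsilon\models\neg p\wedge e$ has no $\rho$-successor. (Since $\mathrm{Check}$ holds at $F_\varepsilon$, this is where the second alternative in Lemma 3 is needed.) So Lemma 3 applies. For $|w|=L$ the level is $0$, so $\#$ holds; thus $T_w\models\varphi_n$ and $F_w\not\models\varphi_n$. By Lemma 1 every equivalent $\mathrm{ML}$-formula has length at least $2^{L+1}=2^{n2^n}$ and modal depth at least $L=n2^n-1$. $\blacksquare$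

## 8. Proof of Theorem C: types and $k$-bisimilarity

We now show that nothing worse than a double exponential can happen. The plan is to record at each point the finite set of subformulas that hold there in the game sense, to bound the depth that matters by counting pairs of such sets, and then to write down the formula.

**Step 1: normal form.** Let $\varphi$ have length $m$. Rename bound variables apart and push negations inward; $\psi\to\chi$ is treated as $\neg\psi\vee\chi$, $\mu$ and $\nu$ are exchanged under a negation, and bound variables end up unnegated because they occur positively. Each node of the syntax tree gives at most one node of the result, with negated propositions possibly contributing the proposition as well. Let $\mathrm{Sub}$ be the set of subformulas of the result, which we again call $\varphi$. Then $c=|\mathrm{Sub}|\le2m$. Let $P$ be its set of propositions.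

**Step 2: the evaluation game.** We recall the standard game (Streett–Emerson 1989; see also Bradfield–Walukiewicz, *The mu-calculus and model checking*, Handbook of Model Checking). Positions are $(s,\psi)$ with $\psi\in\mathrm{Sub}$. Verifier moves at $\vee$ and $\Diamond$, Falsifier at $\wedge$ and $\Box$: at $\vee,\wedge$ the player chooses a disjunct or conjunct, and at $(s,\Diamond\xi)$ or $(s,\Box\xi)$ a successor $t$ of $s$, moving to $(t,\xi)$. There are forced moves $(s,\sigma X.\chi)\to(s,\chi)$ and $(s,X)\to(s,\chi_X)$, where $\sigma X.\chi_X$ is the binder of $X$. Literals (including $\top,\bot$) are terminal and won according to their truth at $s$. A player who cannot move at a modality loses. Infinite plays are decided by a parity condition on the formula components, which is prefix-independent: the winner does not change when a finite initial part of the play is altered. The game is determined, and $s\models\varphi$ iff Verifier wins from $(s,\varphi)$.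

Let $\mathrm{tp}(s)=\{\psi\in\mathrm{Sub}:\text{Verifier wins from }(s,\psi)\}$. Then $\Diamond\xi\in\mathrm{tp}(s)$ iff some successor $t$ has $\xi\in\mathrm{tp}(t)$, and $\Box\xi\in\mathrm{tp}(s)$ iff all successors $t$ have $\xi\in\mathrm{tp}(t)$.

For example, let $\varphi=\mu X.(p\vee\Diamond X)$, so $\mathrm{Sub}=\{\varphi,\ p\vee\Diamond X,\ p,\ \Diamond X,\ X\}$. A point without $p$ from which $p$ is reachable has type $\{\varphi,\,p\vee\Diamond X,\,\Diamond X,\,X\}$; a point from which $p$ is not reachable has type $\emptyset$.

**Step 3: types are locally determined.** We show that $\mathrm{tp}(s)$ depends only on the labels of $s$ and the set of types of its successors. Let $\Lambda\subseteq\mathrm{Sub}$ be the set of literals (including $\top,\bot$) and modal formulas. We claim: for each $\psi\in\mathrm{Sub}$ there is a Boolean function $B_\psi$ of $|\Lambda|\le c$ variables such that, in all structures, $\psi\in\mathrm{tp}(s)$ iff $B_\psi$ is true on the membership values $(\lambda\in\mathrm{tp}(s))_{\lambda\in\Lambda}$.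

Let $\mathcal G_s$ be the game on $\mathrm{Sub}$ with the same non-modal moves and parity condition, where each $\lambda\in\Lambda$ is terminal and won by Verifier iff $\lambda\in\mathrm{tp}(s)$. It depends only on the membership values, and it is a finite determined game. The winner of $\mathcal G_s$ from $\psi$ also wins from $(s,\psi)$ in the evaluation game. He plays his strategy of $\mathcal G_s$. If no $\lambda\in\Lambda$ is ever reached, the infinite play is won by the same parity condition. If some $\lambda$ is reached, he wins it in $\mathcal G_s$, which means by the definition of $\mathrm{tp}(s)$ and determinacy that he has a winning strategy from $(s,\lambda)$. He continues with that strategy, and prefix-independence makes the whole play won. So $\psi\in\mathrm{tp}(s)$ iff Verifier wins $\mathcal G_s$ from $\psi$, and we let $B_\psi$ be the function giving this outcome for each choice of membership values.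

Since membership of literals is given by the set $a\subseteq P$ of propositions true at $s$, and membership of modal formulas by the successor types,
$$\mathrm{tp}(s)=\Theta(a,\{\mathrm{tp}(t):s\to t\})\tag{4}$$
for a fixed function $\Theta$. In the example, $\Lambda=\{p,\Diamond X\}$ and $B_\varphi=B_X=B_{p\vee\Diamond X}=p\vee\Diamond X$, with $p$ and $\Diamond X$ read as Boolean variables.

**Step 4: pairs of types of $k$-bisimilar points.** Recall $k$-bisimilarity over $P$: $s\sim_0s'$ if $s,s'$ satisfy the same propositions of $P$; $s\sim_{k+1}s'$ if in addition every successor of $s$ is $\sim_k$ to some successor of $s'$ (forth) and vice versa (back). $\mathrm{ML}$-formulas over $P$ of modal depth at most $k$ are invariant under $\sim_k$. Let $P_k$ be the set of pairs $(\mathrm{tp}(s),\mathrm{tp}(s'))$ with $(M,s)\sim_k(M',s')$. Since $\sim_{k+1}$ is contained in $\sim_k$, we have $P_{k+1}\subseteq P_k$. We show $P_{k+1}=\mathcal F(P_k)$, where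
$$\mathcal F(Q)=\{(\Theta(a,\pi_1D),\Theta(a,\pi_2D)):a\subseteq P,\ D\subseteq Q\}$$
and $\pi_1,\pi_2$ are the projections.

For "$\subseteq$", let $(M,s)\sim_{k+1}(M',s')$ and take $D=\{(\mathrm{tp}(t),\mathrm{tp}(t')):s\to t,\ s'\to t',\ t\sim_kt'\}\subseteq P_k$. By forth and back, its projections are exactly the sets of successor types of $s$ and $s'$. Now use (4), with $a$ the common set of propositions.

For "$\supseteq$", given $a$ and $D\subseteq P_k$, choose disjoint witnesses $(M_d,t_d)\sim_k(M'_d,t'_d)$ for all pairs $d\in D$. Add new roots $s,s'$ with propositions $a$, with edges from $s$ to all $t_d$ and from $s'$ to all $t_d'$. No edge leads from an old point to a new one, so the types of old points do not change, and $s\sim_{k+1}s'$. By (4) the types of $s,s'$ are $\Theta(a,\pi_1D)$ and $\Theta(a,\pi_2D)$.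

**Step 5: the depth bound.** By Step 4, once $P_{k+1}=P_k$, the sequence is constant from $k$ on. As the sequence is decreasing and $|P_0|\le(2^c)^2=4^c$, there is $K\le4^c$ with $P_k=P_K$ for all $k\ge K$.

Suppose $\varphi$ is equivalent to an $\mathrm{ML}$-formula of modal depth $d$. Propositions outside $P$ in it may be replaced by $\bot$: the truth of $\varphi$ does not change when they are made false everywhere. Then $\varphi$ is invariant under $\sim_d$, so $P_d$ contains no pair with $\varphi$ in exactly one component. Since $P_K\subseteq P_d$ (by monotonicity if $d\le K$, with equality if $d\ge K$), $P_K$ contains no such pair either. Hence $\varphi$ is invariant under $\sim_K$.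

In the example $\mu X.(p\vee\Diamond X)$, every $P_k$ contains the pair $(\emptyset,\{\varphi,p\vee\Diamond X,\Diamond X,X\})$: take the roots of two paths with $k+1$ edges, the first without $p$ and the second with $p$ exactly at its last point. So that formula is not equivalent to an $\mathrm{ML}$-formula.

Let $U_k(M,s)$ be the tree of all paths of length $\le k$ from $s$. Then $(M,s)\sim_KU_K(M,s)$, so
$$(M,s)\models\varphi\iff U_K(M,s)\models\varphi .\tag{5}$$

**Step 6: the formula.** Represent each $B_\psi$ as a disjunctive normal form over $\Lambda$, with at most $c2^c$ variable occurrences (a constant if there are none). Let $\psi^{(0)}$ be $B_\psi$ with every $\Diamond\xi$ replaced by $\bot$ and every $\Box\xi$ by $\top$. Let $\psi^{(k+1)}$ be $B_\psi$ with $\Diamond\xi$ replaced by $\Diamond\xi^{(k)}$ and $\Box\xi$ by $\Box\xi^{(k)}$. In the example, $X^{(0)}=p\vee\bot$ and $X^{(1)}=p\vee\Diamond(p\vee\bot)$.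

By induction on $k$, $(M,s)\models\psi^{(k)}$ iff $\psi$ is in the type of the root of $U_k(M,s)$. For $k=0$, the root of $U_0(M,s)$ has the propositions of $s$ and no successors, so no $\Diamond\xi$ and every $\Box\xi$ is in its type. For $k+1$, the successors of the root of $U_{k+1}(M,s)$ generate copies of $U_k(M,t)$, $s\to t$. So $\Diamond\xi$ is in the type of the root iff some $t$ satisfies $\xi^{(k)}$, and dually for $\Box$. In both cases Step 3 finishes the argument. By (5), $\varphi\equiv\varphi^{(K)}$, of modal depth at most $K\le4^c\le4^{2m}$.

**Step 7: its size.** Let $S_k$ bound the lengths of all $\psi^{(k)}$. Each variable occurrence in a normal form costs its substituted formula plus at most one modality, one negation, one connective, and parentheses. So we may take $S_0\le 8c2^c$ and $S_{k+1}\le c2^c(S_k+7)\le2^{2c+3}S_k$, using $c\le2^c$ and $S_k+7\le8S_k$. As also $S_0\le2^{2c+3}$,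
$$|\varphi^{(K)}|\le2^{(2c+3)(K+1)}\le2^{(2c+3)(4^c+1)}=2^{2^{O(m)}}.$$
For distinct subformulas, there are at most $(K+1)c$ formulas $\psi^{(k)}$ with $k\le K$, and each adds $O(c2^c)$ new subformulas to those of the previous level. In total there are at most $(K+1)\cdot c\cdot O(c2^c)=2^{O(m)}$. $\blacksquare$

## 9. The exact order of the gap

We prove the Corollary. The upper bounds $\sigma(m)\le2^{2^{O(m)}}$, and $2^{O(m)}$ for modal depth and DAG-size, are Theorem C; the formulas it produces use only $\top,\bot,\neg,\wedge,\vee,\Diamond,\Box$.

For the lower bounds, choose an integer $C\ge1$ such that the formulas of Theorem B satisfy $|\varphi_n|\le Cn$. For $m\ge2C$ put $n=\lfloor m/C\rfloor\ge2$, so $|\varphi_n|\le m$ and $n\ge m/(2C)$. By Theorem B,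
$$\sigma(m)\ge2^{n2^n}\ge2^{2^{m/(2C)}},$$
with one relation and no propositions, and the least modal depth is at least $n2^n-1\ge2^n\ge2^{m/(2C)}$. Finally, DAG-size is at least modal depth: a formula of modal depth $d$ contains a chain of nested modal subformulas of modal depths $d,d-1,\dots,1$, and these are distinct. So the least DAG-size is also at least $2^{m/(2C)}$. Hence $\sigma(m)=2^{2^{\Theta(m)}}$, while least modal depth and least DAG-size are $2^{\Theta(m)}$. $\blacksquare$
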